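# Bound States in Thick Quantum Layers over Asymptotically Flat Surfaces

## 1. Surfaces, layers and their spectra

**Surfaces.** Throughout, $\Sigma$ is a complete, non-compact, connected surface of class $\mathcal C^2$ embedded in $\mathbb R^3$, with a unit normal field $N$. Its metric $g$ is induced from $\mathbb R^3$, $d\Sigma$ is the area element and $\nabla_g$ the gradient. The shape operator $S$ is defined by $dN=-S$, its eigenvalues are the principal curvatures $k_1,k_2$, and
$$H=\tfrac12(k_1+k_2),\qquad K=k_1k_2 .$$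
The second fundamental form is $B$. The norm $\|B\|$ is the operator norm $\max|k_i|$; all we use is $|k_i|\le\|B\|$. Since $\Sigma$ is only $\mathcal C^2$, the function $H$ is merely continuous, and $\nabla_gH$ exists only as a distribution. Wherever the inclusion $\iota$ is smooth, $\Delta_g\iota=2HN$. The notation $p\to\infty$ means that $p$ leaves every compact set.

**Definition (hypotheses).** We consider three conditions:

(i) $\Sigma$ is *asymptotically flat*: $\|B(p)\|\to0$ as $p\to\infty$;

(ii) $\Sigma$ is not totally geodesic, that is, not a plane;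

(iii) the Gauss curvature is integrable: $\int_\Sigma|K|\,d\Sigma<\infty$.

*Example (paraboloid).* Let $P$ be the graph of $\frac12 r^2$, with $r$ the distance to the axis. Then
$$k_1=(1+r^2)^{-3/2},\qquad k_2=(1+r^2)^{-1/2},\qquad d\Sigma=r\sqrt{1+r^2}\,dr\,d\tau$$
for the upward normal. Both curvatures tend to $0$, and $K\,d\Sigma=r(1+r^2)^{-3/2}dr\,d\tau$, so $\int_PK\,d\Sigma=2\pi$. All of (i)–(iii) hold.

*Example (rounded cone).* Fix $m>0$, and let $\Sigma$ be a rotationally symmetric $\mathcal C^2$ graph which for $r\ge1$ is the cone of height $mr$. With $s=r\sqrt{1+m^2}$ the distance to the apex of that cone, on $r\ge 1$ one principal curvature is $0$, the other is $m/s$ (upward normal), and $d\Sigma=(1+m^2)^{-1/2}s\,ds\,d\tau$. Again (i)–(iii) hold; $K$ vanishes on $r>1$. The cone angle is $2\pi/\sqrt{1+m^2}$, so Gauss–Bonnet gives $\int K\,d\Sigma=2\pi\big(1-1/\sqrt{1+m^2}\big)>0$.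

**Definition (end).** An *end* of $\Sigma$ is an unbounded connected component $E$ of $\Sigma\setminus C$ with $C\subset\Sigma$ compact. It is *cylindrically symmetric* if it is invariant under all rotations about some fixed line. Its total Gauss curvature is $\int_EK\,d\Sigma$.

*Example.* $\{r>R\}\subset P$ is a cylindrically symmetric end with total curvature $2\pi/\sqrt{1+R^2}$.

**Definition (quantum layer).** Put $B_\infty=\sup_\Sigma\|B\|$ and let $a\in(0,B_\infty^{-1})$. The layer of width $2a$ over $\Sigma$ is $\Omega=\Sigma\times(-a,a)$, mapped to $\mathbb R^3$ by $(p,t)\mapsto p+tN(p)$. Since $|tk_i|<1$, this map is an immersion; $\Omega$ carries the pulled-back metric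
$$G=g\big((1-tS)\cdot,(1-tS)\cdot\big)+dt^2,\qquad d\Omega=w\,d\Sigma\,dt,\qquad w=(1-tk_1)(1-tk_2)=1-2Ht+Kt^2 .$$
A layer whose half-width is only required to satisfy $a<B_\infty^{-1}$ is called *thick*.

From $|k_i|\le B_\infty<1/a$ we read off
$$(1-aB_\infty)^2\le w\le(1+aB_\infty)^2,\qquad|\partial_t\psi|^2\le|\nabla_G\psi|^2\le|\partial_t\psi|^2+(1-aB_\infty)^{-2}|\nabla_g\psi|_g^2. \tag{1}$$
So $G$ is uniformly comparable to $g+dt^2$. For the paraboloid $B_\infty=1$, and every $a<1$ is allowed.

**Definition (Hamiltonian and spectra).** $-\Delta_D^\Omega$ is the self-adjoint operator of the closed form $q[\psi]=\int_\Omega|\nabla_G\psi|^2d\Omega$ on $W_0^{1,2}(\Omega)\subset L^2(\Omega,d\Omega)$. Its *discrete spectrum* is the set of isolated eigenvalues of finite multiplicity; the rest of the spectrum is $\sigma_{ess}$. Recall that $\lambda\in\sigma_{ess}$ if and only if there is a *singular sequence*: $\psi_n$ in the operator domain with $\|\psi_n\|=1$, $\psi_n\rightharpoonup0$ and $(-\Delta_D^\Omega-\lambda)\psi_n\to0$.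

Throughout,
$$\kappa=\frac{\pi}{2a},\qquad\theta(t)=a^{-1/2}\cos\kappa t,\qquad \|\varphi\|_1^2=\int(\varphi^2+|\nabla\varphi|^2)\,dA.$$
Here $\theta$ is the normalized ground state of $-d^2/dt^2$ on $(-a,a)$ with Dirichlet conditions, and $\kappa^2$ is its eigenvalue, so that
$$\int_{-a}^a|f'|^2dt\ge\kappa^2\int_{-a}^a|f|^2dt\qquad\text{for } f\in W^{1,2}_0(-a,a). \tag{2}$$

*Example (flat layer).* Let $\Sigma=\mathbb R^2$, which (ii) excludes. By (2), $q[\psi]\ge\kappa^2\|\psi\|^2$, so the spectrum lies in $[\kappa^2,\infty)$. Let $\lambda\ge\kappa^2$, choose $\ell\in\mathbb R^2$ with $|\ell|^2=\lambda-\kappa^2$, and let $\eta\in C_c^\infty(\mathbb R^2)$ with $\|\eta\|_{L^2}=1$. Put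
$$\psi_n(y,t)=n^{-1}\eta\big((y-y_n)/n\big)e^{i\ell\cdot y}\theta(t), \tag{3}$$
with $y_n$ chosen so that the supports are disjoint. These functions are smooth up to $t=\pm a$, vanish there, and have bounded support, so they lie in the operator domain. They are orthonormal, hence tend weakly to $0$. Finally
$$(-\Delta-\lambda)\psi_n=-\Big[n^{-3}(\Delta\eta)\big(\tfrac{y-y_n}n\big)+2in^{-2}\,\ell\cdot(\nabla\eta)\big(\tfrac{y-y_n}n\big)\Big]e^{i\ell\cdot y}\theta$$
has norm at most $n^{-2}\|\Delta\eta\|+2|\ell|n^{-1}\|\nabla\eta\|\to0$. So $\sigma_{ess}=[\kappa^2,\infty)$ and the discrete spectrum is empty.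

## 2. Thick layers over surfaces of positive total curvature

If we bend the plane, does the layer trap a particle?

**Conjecture (Duclos–Exner–Krejčiřík).** Under (i)–(iii) and $0<a<B_\infty^{-1}$, the discrete spectrum of $-\Delta_D^\Omega$ is non-empty: there is an eigenvalue strictly below $\inf\sigma_{ess}$.

Carron–Exner–Krejčiřík showed that the conjecture holds, for layers that do not overlap themselves, in each of these cases: (1) $\int_\Sigma K\,d\Sigma\le0$; (2) $a$ is small enough and $\nabla_gH\in L^2_{loc}$; (3) $\nabla_gH\in L^2$ and $\int_\Sigma H^2d\Sigma=\infty$; (4) $\Sigma$ contains a cylindrically symmetric end with positive total Gauss curvature. The question, from Zhiqin Lu and Julie Rowlett, "On the discrete spectrum of quantum layers", arXiv:1110.6807 (2011), is whether it holds for thick layers over surfaces with $\int_\Sigma K\,d\Sigma>0$, with no symmetry and no square-integrability of $\nabla_gH$. It does.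

**Theorem 1.** Let $\Sigma$ satisfy (i)–(iii), $\int_\Sigma K\,d\Sigma>0$ and $0<a<B_\infty^{-1}$. Then $-\Delta_D^\Omega$ has infinitely many eigenvalues below $\kappa^2$, and $\inf\sigma_{ess}=\kappa^2$. In particular the discrete spectrum is non-empty.

A complement describes what the method gives without the sign condition.

**Theorem 2.** Let $\Sigma$ be a complete non-compact connected $\mathcal C^2$ surface *immersed* in $\mathbb R^3$ with a global unit normal, satisfying (i)–(iii), and let $0<a<B_\infty^{-1}$.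

(a) The discrete spectrum of $-\Delta_D^\Omega$ is non-empty.

(b) $\Sigma$ is homeomorphic to a closed surface minus $k\ge1$ points. If $\frac1{2\pi}\int_\Sigma K\,d\Sigma\notin\{\chi(\Sigma)-k-m:\ m=0,1,2,\dots\}$, then there are infinitely many eigenvalues below $\kappa^2=\inf\sigma_{ess}$. This applies whenever $\int K\,d\Sigma>0$, or $\int K\,d\Sigma\notin2\pi\mathbb Z$, or $\int K\,d\Sigma>2\pi(\chi(\Sigma)-k)$.

(c) In (b), for surfaces homeomorphic to the plane, "$\int K>0$" cannot be relaxed to "$\int K\ge0$": there are non-planar $\Sigma$ with $\int K=0$ and finite discrete spectrum.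

Part (a) contains the conjecture in full under (i)–(iii). Sections 3–8 never use embeddedness, only an immersion with a global unit normal, so they serve both theorems.

## 3. The threshold $\kappa^2$ and the two-mode inequality

**Step 1. $\inf\sigma_{ess}\ge\kappa^2$.** This step shows that anything we find below $\kappa^2$ is automatically discrete spectrum below $\inf\sigma_{ess}$.

Let $\lambda\in\sigma_{ess}$ with singular sequence $\psi_n$. Then $q[\psi_n]\to\lambda$, so $(\psi_n)$ is bounded in $W^{1,2}_0(\Omega)$. Given $\varepsilon\in(0,1)$, by (i) there is a compact $\Sigma_0\subset\Sigma$ with $1-\varepsilon\le w\le1+\varepsilon$ on $(\Sigma\setminus\Sigma_0)\times(-a,a)$. Let $\eta\in C_c^1(\Sigma)$ be $1$ on $\Sigma_0$. Using a finite partition of unity and charts, $\eta\psi_n$ is a finite sum of sequences, each bounded in some $W^{1,2}_0(U\times(-a,a))$ with $U\subset\mathbb R^2$ bounded and open, and each weakly null in $L^2$. By Rellich, $\eta\psi_n\to0$ in $L^2$. Apply (1) and then (2) on each fibre: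
$$q[\psi_n]\ge(1-\varepsilon)\kappa^2\int_{\Sigma\setminus\Sigma_0}\int_{-a}^a|\psi_n|^2dt\,d\Sigma\ge\frac{1-\varepsilon}{1+\varepsilon}\kappa^2\Big(1-\int_{\Sigma_0\times(-a,a)}|\psi_n|^2d\Omega\Big)\longrightarrow\frac{1-\varepsilon}{1+\varepsilon}\kappa^2 .$$
Let $\varepsilon\to0$: $\lambda\ge\kappa^2$.

By min-max, it now suffices to find functions with $Q[\psi]:=q[\psi]-\kappa^2\int\psi^2d\Omega<0$.

**Step 2. Trial functions with two transverse modes.** This step turns the three-dimensional problem into an inequality on $\Sigma$. Let $\varphi_1,\varphi_2$ be real Lipschitz functions on $\Sigma$ with compact support and put $\psi=\varphi_1\theta+\varphi_2t\theta\in W_0^{1,2}(\Omega)$. Since $\theta''=-\kappa^2\theta$, we have $\theta'^2-\kappa^2\theta^2=\frac12(\theta^2)''$. As $\theta(\pm a)=0$, both $\theta^2$ and $(\theta^2)'=2\theta\theta'$ vanish at $\pm a$, and integration by parts gives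
$$\int(\theta'^2-\kappa^2\theta^2)\,dt=0,\qquad\int t^2(\theta'^2-\kappa^2\theta^2)\,dt=-\int t(\theta^2)'dt=\int\theta^2dt=1,\qquad\int t\theta\theta'\,dt=-\tfrac12 .$$
Expand:
$$|\partial_t\psi|^2-\kappa^2\psi^2=\varphi_1^2(\theta'^2-\kappa^2\theta^2)+2\varphi_1\varphi_2\big[\theta\theta'+t(\theta'^2-\kappa^2\theta^2)\big]+\varphi_2^2\big[(\theta+t\theta')^2-\kappa^2t^2\theta^2\big].$$
Multiply by $w=1-2Ht+Kt^2$ and integrate in $t$. The factor of $\varphi_1^2$ is even in $t$, so $-2Ht$ drops out and the coefficient is $0+K\cdot1=K$. The factor of $2\varphi_1\varphi_2$ is odd, so only $-2Ht$ survives and gives $-2H(-\frac12+1)=-H$. The coefficient of $\varphi_2^2$ is bounded in terms of $a,B_\infty$. By (1) the tangential part of $\int|\nabla_G\psi|^2w\,dt$ is at most $C(|\nabla\varphi_1|^2+|\nabla\varphi_2|^2)$. Hence, with $C_0=C_0(a,B_\infty)$,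
$$Q[\psi]\le C_0\int_\Sigma|\nabla\varphi_1|^2d\Sigma+\int_\Sigma K\varphi_1^2\,d\Sigma-2\int_\Sigma H\varphi_1\varphi_2\,d\Sigma+C_0\|\varphi_2\|_1^2. \tag{4}$$

## 4. Ground mode, mean curvature, and the paraboloid and the cone by hand

**The ground mode alone.** Take $\varphi_2=0$ and let $\varphi_1$ approach $1$ with Dirichlet integral tending to $0$ (such cutoffs are built in Section 10). The right side of (4) tends to $\int K\,d\Sigma$. If this is negative we are done. If it is positive we learn nothing, and no other $\varphi_1$ need help: the computation of Step 2 is exact for the $K$-term, so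
$$Q[\varphi_1\theta]=\int_\Omega|(1-tS)^{-1}\nabla_g\varphi_1|^2\theta^2\,d\Omega+\int_\Sigma K\varphi_1^2\,d\Sigma ,$$
which is $\ge0$ for every $\varphi_1$ as soon as $K\ge0$, for example on the paraboloid. The second mode has to do the work.

**What the second mode must achieve.** Suppose $\|\varphi_2\|_1^2\le2$, $\varphi_1=1$ on $\operatorname{supp}\varphi_2$, $0\le\varphi_1\le1$ and $\int|\nabla\varphi_1|^2\le1$. Then (4) reads
$$Q[\psi]\le3C_0+\int_\Sigma|K|\,d\Sigma-2\int_\Sigma H\varphi_2\,d\Sigma . \tag{5}$$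
So we win if $\int H\varphi_2$ can be made arbitrarily large at bounded $\|\varphi_2\|_1$.

**Definition.** Let $h$ be a continuous function on a surface. We say $h$ is *unbounded on $W^{1,2}$ near infinity* if for every compact $C$ and every $\Lambda>0$ there is $\varphi\in C_c^1$ supported off $C$ with $\|\varphi\|_1\le1$ and $\int h\varphi\,dA\ge\Lambda$.

*Example.* A function $h\in L^2$ is not, by Cauchy–Schwarz. On $\mathbb R^2$ the function $h=1$ is: with $\eta\ge0$ a non-zero function in $C_c^\infty(\mathbb R^2\setminus0)$ and $\varphi_n=n^{-1}\eta(\cdot/n)$, we have $\|\varphi_n\|_1^2=\|\eta\|^2+n^{-2}\|\nabla\eta\|^2$, which is bounded, and $\int\varphi_n=n\int\eta\to\infty$.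

**The paraboloid.** Let $0\le\eta\in C_c^1((1,2))$ be non-zero and $\varphi_n=n^{-3/2}\eta(r/n)$. For $r\ge1$ we have $r^2\le r\sqrt{1+r^2}\le\sqrt2\,r^2$, the arc length satisfies $ds=\sqrt{1+r^2}\,dr$, and $H\ge\frac12(1+r^2)^{-1/2}\ge\frac1{2\sqrt2\,r}$. Hence
$$\int\varphi_n^2\,d\Sigma\le2\sqrt2\pi\int\eta(\sigma)^2\sigma^2d\sigma,\qquad\int|\nabla\varphi_n|^2d\Sigma\le2\sqrt2\pi\,n^{-4}\int\eta'^2d\sigma,\qquad\int H\varphi_n\,d\Sigma\ge\tfrac{\pi}{\sqrt2}\,n^{1/2}\int\eta(\sigma)\sigma\,d\sigma .$$
A single bump far out is enough.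

**The rounded cone.** Now $H=\frac m{2s}$ far out. With $\varphi_n=n^{-1}\eta(s/n)$ the norms are bounded, but
$$\int H\varphi_n\,d\Sigma=\frac{\pi m}{\sqrt{1+m^2}}\int\eta\,d\sigma=:c>0$$
does not grow: one scale is not enough. Many scales are. The functions $\varphi_{2^i}$ have disjoint supports, so $J^{-1/2}\sum_{i=i_0+1}^{i_0+J}\varphi_{2^i}$ has bounded norm, while $\int H\cdot$ of it equals $cJ^{1/2}$. This addition over scales returns in Section 7.

**Without symmetry: the choice $\varphi_2=\varepsilon\varphi_1H$, and where it stops.** If $\nabla_gH\in L^2$ and $\int H^2=\infty$, one can let $H$ choose its own test function. Put $I=\int H^2\varphi_1^2$, with $\varphi_1$ increasing to $1$ and $\int|\nabla\varphi_1|^2\le1$. Then $\|\varphi_1H\|_1^2\le I+2\sup H^2+2\int|\nabla_gH|^2$, the function $\varphi_1H$ can be approximated in $W^{1,2}$ by compactly supported Lipschitz functions, and (4) with $\varphi_2=\varphi_1H/C_0$ gives $Q\le C-I/C_0\to-\infty$. Here $\nabla_gH$ is only a distribution, so $\varphi_1H$ need not lie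 in $W^{1,2}$; and an oscillating $H$ may cancel against the bumps used for the paraboloid and the cone.

**What replaces it.** The vector $2HN$ is the Laplacian of the position vector. So we test $H$ against functions $f\langle Y,N\rangle$, where $Y$ is a constant vector or the position vector itself, and $f$ lives at scale $\rho\to\infty$. Their gradients involve $B$ but never $\nabla B$. If $H$ were bounded on $W^{1,2}$ near infinity, then the surface, scaled down by $\rho$, would converge to a map that is *harmonic* (from $Y$ constant) and still *isometric* (from $Y$ the position) for the limiting metric. That metric is a flat cone $|z|^{-2\beta}|dz|^2$, with $2\pi\beta$ the total curvature. A Laurent expansion shows that a harmonic isometric map of this cone into $\mathbb R^3$ forces $\beta\in\{0,-1,-2,\dots\}$. Positive total curvature will make $\beta>0$. For this we need the scaling limit of the metric (Sections 5 and 6), the contradiction (Section 7), and a reduction to smooth metrics on $\mathbb C$ (Section 8).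

## 5. Complete metrics on $\mathbb C$ with integrable curvature are logarithmic potentials

Let $g=e^{2u}|dz|^2$ be a smooth **complete** metric on $\mathbb C$ with $\int|K|\,dA<\infty$. Put $\mu=K\,dA$ and $\beta=\mu(\mathbb C)/2\pi$; $\mu^\pm$ are the positive and negative parts of $\mu$ and $|\mu|=\mu^++\mu^-$. We write $d^2z$ for Lebesgue measure. Recall $-\Delta u=Ke^{2u}$, so $\mu=-\Delta u\,d^2z$. Recall also that in a complete metric every curve leaving all compact sets (a *divergent* curve) has infinite length.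

*Example.* For the cone metric $|z|^{-2\beta}|dz|^2$ on $\mathbb C\setminus 0$ with $\beta<1$, the circle $|z|=r$ lies at distance $r^{1-\beta}/(1-\beta)$ from the tip and has length $2\pi r^{1-\beta}$: the cone angle is $2\pi(1-\beta)$. For $\beta=1$ it is a cylinder.

**Lemma 1.** $u(z)=c-\dfrac1{2\pi}\displaystyle\int\log\frac{|z-w|}{1+|w|}\,d\mu(w)$ for some constant $c$.

Completeness is essential: $|e^z|^2|dz|^2$ has $K=0$ and $u=\operatorname{Re}z$ is not constant, but the negative real axis has finite length. The flat case shows the strategy. If $u=h=\operatorname{Re}\Gamma$ with $\Gamma$ entire and non-constant, then $F=\int_0^ze^\Gamma$ is a local isometry to the Euclidean plane. Its inverse branch at $0$ extends to a largest disc of radius $r<\infty$, and some radius of that disc is mapped to a divergent curve, of $g$-length $r$. The general proof does this with two corrections: a factor $\zeta^d$ absorbs the logarithmic growth of the potential, and averaging over a family of curves absorbs its singularities.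

*Proof.*

**Step 1. Splitting off the harmonic part.** The aim is to write $u$ as a potential plus a harmonic function. Let
$$v(z)=-\frac1{2\pi}\int\log\frac{|z-w|}{1+|w|}\,d\mu(w).$$
For $z$ in a compact set the integrand is bounded for large $|w|$; $\mu$ is finite with locally bounded density, and $\log$ is locally integrable. So the integral converges, $v$ is continuous, and the double integral over $z$ in a compact set converges absolutely. By Fubini, $\Delta v=-Ke^{2u}$ as distributions. By Weyl's lemma $h=u-v$ is harmonic. We must show that $h$ is constant.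

**Step 2. An upper bound for $v$.** This controls $e^u$ from above. We use three elementary facts: $|z-w|\le(1+|z|)(1+|w|)$; if $|z-w|\ge1$ then $\frac{1+|w|}{|z-w|}\le\frac{1+|z|+|z-w|}{|z-w|}\le2+|z|$; if $|z-w|<1$ then $1+|w|\le2+|z|$. The first bounds the contribution of $\mu^-$, the other two that of $\mu^+$. So for an integer $d\ge|\mu|(\mathbb C)/2\pi$, $d\ge0$,
$$v(z)\le d\log(2+|z|)+p(z),\qquad p(z)=\frac1{2\pi}\int_{|w-z|<1}\log\frac1{|z-w|}\,d\mu^+(w). \tag{6}$$

**Step 3. The inverse branch.** Suppose from now on that $h$ is not constant. We construct the inverse of a "developing map". Let $h=\operatorname{Re}\Gamma$ with $\Gamma$ entire, non-constant, and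
$$F(z)=\int_0^z\zeta^de^{\Gamma(\zeta)}\,d\zeta .$$
Then $F'\neq0$ off $0$, and near $0$ we have $F=\Phi_0^{d+1}$ with $\Phi_0$ biholomorphic and $\Phi_0(0)=0$, because $F$ has a zero of order exactly $d+1$. Let $\Psi=\Phi_0^{-1}$ near $0$, and let $r\in(0,\infty]$ be the largest radius such that $\Psi$ extends holomorphically to $\{|\zeta|<r\}$. By the identity theorem $F(\Psi(\zeta))=\zeta^{d+1}$ there.

**Step 4. $\Psi$ is injective and $r<\infty$.** Injectivity is what will give access to Koebe's theorems. First, $\Psi(\zeta)=0$ forces $\zeta^{d+1}=F(0)=0$. Suppose $\Psi(\zeta_1)=\Psi(\zeta_2)\ne0$. Then $\zeta_1^{d+1}=\zeta_2^{d+1}$, so $t\mapsto\Psi(t\zeta_1)$ and $t\mapsto\Psi(t\zeta_2)$, $t\in(0,1]$, are lifts of the same path $t^{d+1}\zeta_1^{d+1}$ under the local homeomorphism $F|_{\mathbb C\setminus0}$, and they agree at $t=1$. The set of $t$ where they agree is open (local injectivity) and closed, so they agree for all $t$. For small $t$, injectivity of $\Psi$ near $0$ gives $\zeta_1=\zeta_2$.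

If $r=\infty$, then $\Psi$ is entire and injective with $\Psi(0)=0$, hence linear. Then $F$ is a monomial of degree $d+1$, so $e^\Gamma=z^{-d}F'$ is constant, a contradiction.

**Step 5. A radius mapped to infinity.** This produces a candidate divergent curve. Put $\zeta=r\xi$ and regard $\Psi$ as a function of $\xi\in D=\{|\xi|<1\}$, so $F(\Psi(\xi))=(r\xi)^{d+1}$. We claim that there is $\xi_0\in\partial D$ with $|\Psi(t\xi_0)|\to\infty$ as $t\to1^-$.

Otherwise, for each $\xi_0\in\partial D$ there are $t_n\to1$ with $\Psi(t_n\xi_0)\to z^*\in\mathbb C$. Then $F(z^*)=(r\xi_0)^{d+1}\neq0$, so $z^*\ne0$, and $F$ maps a neighborhood $U$ of $z^*$ biholomorphically onto a disc around $F(z^*)$. On a small disc $V$ around $\xi_0$ define $\Psi_1=(F|_U)^{-1}((r\xi)^{d+1})$. For large $n$ we have $t_n\xi_0\in V$ and $\Psi(t_n\xi_0)\in U$, so $\Psi=\Psi_1$ near $t_n\xi_0$, hence on the convex set $V\cap D$. So $\Psi$ extends to $D\cup V$. Different extensions are compatible: if two such discs with different centers meet, their intersection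 is connected and contains a point of the open chord joining the centers, which lies in $D$; near that point both extensions equal $\Psi$. By compactness of $\partial D$, $\Psi$ extends to a larger disc, contradicting the maximality of $r$.

Rotate the variable so that $\xi_0=1$. Then $F(\Psi(\xi))=C\xi^{d+1}$ with $|C|=r^{d+1}$.

**Step 6. Koebe estimates.** We need lower bounds for distances in the image. Recall Koebe's theorems: if $f$ is univalent on $D$ and $f(0)=0$, then $f(D)\supset\{|z|<\frac14|f'(0)|\}$ and
$$|f'(\xi)|\ge|f'(0)|\frac{1-|\xi|}{(1+|\xi|)^3},\qquad|f(\xi)|\ge|f'(0)|\frac{|\xi|}{(1+|\xi|)^2}.$$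
By Liouville applied to $\Psi^{-1}$, $\Psi(D)\ne\mathbb C$; let $\delta(\xi)=\operatorname{dist}(\Psi(\xi),\mathbb C\setminus\Psi(D))<\infty$. Fix $\xi\in D$. The function $f(\tau)=\Psi\big(\frac{\tau+\xi}{1+\bar\xi\tau}\big)-\Psi(\xi)$ is univalent on $D$ with $f(0)=0$, $f'(0)=\Psi'(\xi)(1-|\xi|^2)$. A point $\omega\in D$ corresponds to $\tau=\frac{\omega-\xi}{1-\bar\xi\omega}$, and $|\tau|\ge\frac12|\omega-\xi|$. Hence
$$\delta(\xi)\ge\tfrac14|\Psi'(\xi)|(1-|\xi|^2),\qquad|\Psi'(\xi)|\ge\tfrac18|\Psi'(0)|(1-|\xi|),\qquad|\Psi(\xi)-\Psi(\omega)|\ge\tfrac14|\Psi'(\xi)|(1-|\xi|^2)\frac{|\xi-\omega|}2,$$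
where the second bound uses $\Psi$ itself. Combining them, for some $c_1\in(0,1)$,
$$\delta(\xi)\ge c_1(1-|\xi|)^2,\qquad|\Psi(\xi)-\Psi(\omega)|\ge c_1(1-|\xi|)^2\,\frac{|\xi-\omega|}2. \tag{7}$$

**Step 7. A whole sector goes to infinity.** One curve might run into singularities of $p$, so we want a family to average over. Let $\mathcal S=\{1-se^{i\alpha}:0<s<\frac12,\ |\alpha|<\frac\pi4\}$. There $|\xi|^2=1-2s\cos\alpha+s^2\le1-(\sqrt2-\frac12)s$, so
$$1-|\xi|\ge\tfrac12(1-|\xi|^2)\ge0.45\,s .$$
Fix $w_0\notin\Psi(D)$. By Step 6, $\big|\nabla\log|\Psi-w_0|\big|\le|\Psi'|/\delta\le4/(1-|\xi|)\le4/(0.45\,s)$. Along the arc around $1$ from $1-s$ to $1-se^{i\alpha}$, of length at most $\pi s/4$, the function $\log|\Psi-w_0|$ varies by at most $\pi/0.45<7$. Since $\Psi(1-s)\to\infty$ as $s\to0$, we get $\Psi(\xi)\to\infty$ as $\xi\to1$ in $\mathcal S$.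

**Step 8. A divergent curve of finite length.** We show that almost every ray of the sector has an image of finite $g$-length. Choose $R_0\ge1$ with $\mu^+(|w|>R_0)\le\varepsilon:=\pi/4$, and $s_0\in(0,\frac12)$ with $|\Psi|>R_0+1$ on $\mathcal S\cap\{|\xi-1|<s_0\}$. Let $\nu=\mu^+|_{\{|w|>R_0\}}$, and let $\nu'$ be the pull-back of $\nu|_{\Psi(D)}$ to $D$, of mass $m\le\varepsilon$. For $\xi$ in this set and $s=|\xi-1|$, only $w$ with $|w|>R_0$ contribute to $p(\Psi(\xi))$. For $w\notin\Psi(D)$ the first bound in (7) gives $\log\frac1{|\Psi(\xi)-w|}\le\log\frac C{s^2}$. For $w=\Psi(\omega)$ the second gives $\log\frac1{|\Psi(\xi)-w|}\le\log\frac C{s^2}+\log\frac2{|\xi-\omega|}$, where the last term is non-negative. With $C>1$,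
$$p(\Psi(\xi))\le\frac\varepsilon{2\pi}\log\frac C{s^2}+\frac1{2\pi}\int_D\log\frac2{|\xi-\omega|}\,d\nu'(\omega).$$
Here $\frac\varepsilon{2\pi}=\frac18$ and $\frac m{2\pi}\le\frac18$. By Jensen, if $m>0$,
$$e^{p(\Psi(\xi))}\le Cs^{-1/4}\cdot\frac1m\int_D\Big(\frac2{|\xi-\omega|}\Big)^{1/8}d\nu'(\omega); \tag{8}$$
if $m=0$ the last factor is dropped.

For $|z|\ge1$, (6) gives $e^u=e^he^v\le C|z|^de^he^p=C|F'(z)|e^{p(z)}$. Also $|F'(\Psi)\Psi'|=(d+1)r^{d+1}|\xi|^d\le C$. So the $g$-length of the $\Psi$-image of the ray $\{1-se^{i\alpha}:0<s<s_0\}$ is at most $C\int_0^{s_0}e^{p(\Psi(1-se^{i\alpha}))}ds$. Integrate over $|\alpha|<\frac\pi4$, with $ds\,d\alpha=s^{-1}d^2\xi$. By (8) and Fubini the result is at most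
$$C\sup_{\omega\in D}\int_{|\xi-1|<1/2}|\xi-1|^{-5/4}|\xi-\omega|^{-1/8}d^2\xi\le C\sup_{\omega\in D}\int_{|\xi-1|<1/2}\big(|\xi-1|^{-11/8}+|\xi-\omega|^{-11/8}\big)d^2\xi<\infty,$$
because $x^{-5/4}y^{-1/8}\le\min(x,y)^{-11/8}$ and $\frac{11}8<2$. (If $m=0$, the bound is $C\int_{|\xi-1|<1/2}|\xi-1|^{-5/4}d^2\xi<\infty$.) So for almost every $\alpha$ the image is a curve of finite $g$-length, and by Step 7 it is divergent. This contradicts completeness. Hence $h$ is constant. $\square$

## 6. Scaling down: the metric becomes a flat cone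

For $\rho>0$ let $c_\rho$ be the mean of $u$ over $|z|=\rho$, and put
$$u_\rho(z)=u(\rho z)-c_\rho,\qquad\lambda_\rho=\rho e^{c_\rho},\qquad A_M=\{1/M\le|z|\le M\}.$$
In the coordinate $z\mapsto\rho z$ the metric $g$ is $\lambda_\rho^2e^{2u_\rho}|dz|^2$; so $\lambda_\rho$ is the length scale and $u_\rho$ the shape.

**Lemma 2.** (i) For all $M>1$ and $1\le q<\infty$: $e^{u_\rho}\to|z|^{-\beta}$ in $L^q(A_M)$ as $\rho\to\infty$. (ii) $\beta\le1$.

*Proof of (i).*

**Step 1. Decomposition.** We separate the mass near the origin, at the scale of $A_M$, and far away. Let $\mu_\rho(\cdot)=\mu(\rho\,\cdot)$ and $T>2M$. Substitute $w\to\rho w$ in Lemma 1; for $|w|>T$ write $\log|z-w|=\log|w|+\log|1-\frac zw|$. The terms independent of $z$ have finite integrals and are collected in a constant $C_\rho$ (depending on $T$). On $A_M$,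
$$u_\rho(z)=C_\rho-\frac1{2\pi}\Big[\int_{|w|<1/T}\log|z-w|\,d\mu_\rho+\int_{1/T\le|w|\le T}\log|z-w|\,d\mu_\rho+\int_{|w|>T}\log\Big|1-\frac zw\Big|d\mu_\rho\Big].$$
In the first integral $|w/z|\le M/T<\frac12$, so it equals $\mu(|w|<\rho/T)\log|z|+O(M/T)$, and $\mu(|w|<\rho/T)\to2\pi\beta$ as $\rho\to\infty$. In the third $|z/w|\le M/T<\frac12$, so it is $O(M/T)$. Let $P_\rho$ be $-\frac1{2\pi}$ times the second. The total variation $\varepsilon_\rho=|\mu|(\rho/T\le|w|\le\rho T)$ of its measure tends to $0$ for fixed $T$.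

**Step 2. The middle term is exponentially small in mean.** Pointwise bounds fail at the logarithmic poles, so we use Jensen. Let $L_w(z)=\big|\log|z-w|\big|$. Since $|P_\rho|\le\frac1{2\pi}\int L_w\,d|\mu_\rho|$ (over $1/T\le|w|\le T$) and $e^s-1$ is convex and increasing, with $P_\rho=0$ if $\varepsilon_\rho=0$,
$$\int_{A_M}\big(e^{q|P_\rho|}-1\big)d^2z\le\sup_{|w|\le T}\int_{A_M}\big(e^{\vartheta L_w}-1\big)d^2z,\qquad\vartheta=\frac{q\varepsilon_\rho}{2\pi}.$$
For $\vartheta\le1$, $e^{\vartheta L_w}-1\le\vartheta L_we^{L_w}\le\vartheta L_w\big(|z-w|^{-1}+|z-w|\big)$, whose integral over $A_M$ is at most $C(M,T)\vartheta$. So the left side tends to $0$ as $\rho\to\infty$.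

**Step 3. The constant.** We use the normalization of $u_\rho$. It has mean $0$ on $|z|=1$, where $\log|z|=0$. The mean of $\log|z-w|$ over $|z|=1$ is $\log\max(1,|w|)$, so the mean of $P_\rho$ is $O(\varepsilon_\rho\log T)$. Hence $C_\rho=o(1)+O(M/T)$.

**Step 4. Conclusion.** Put $e_\rho=u_\rho+\beta\log|z|$. Steps 1 and 3 give $|e_\rho|\le|P_\rho|+\delta$ on $A_M$ with $\delta=O(M/T)+o(1)$. For $q\ge1$, $|e^s-1|^q\le(e^{|s|}-1)^q\le e^{q|s|}-1$, so
$$\int_{A_M}|e^{e_\rho}-1|^qd^2z\le e^{q\delta}\int_{A_M}\big(e^{q|P_\rho|}-1\big)d^2z+(e^{q\delta}-1)|A_M| .$$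
Let $\rho\to\infty$, then $T\to\infty$: the left side tends to $0$. Since $e^{u_\rho}-|z|^{-\beta}=|z|^{-\beta}(e^{e_\rho}-1)$, (i) follows.

*Proof of (ii).* By the divergence theorem,
$$\rho\frac{dc_\rho}{d\rho}=\frac1{2\pi}\int_{|z|<\rho}\Delta u\,d^2z=-\frac1{2\pi}\mu(|z|<\rho)\to-\beta,\qquad\text{so}\qquad\frac{d\log\lambda_\rho}{d\log\rho}\to1-\beta .$$
Suppose $\beta>1$. Then $\lambda_\rho\le C\rho^{-(\beta-1)/2}$ for large $\rho$. Substituting $z\to\rho z$ and using (i),
$$\int_{\rho\le|z|\le2\rho}e^u|z|^{-1}d^2z=\lambda_\rho\int_{1\le|z|\le2}e^{u_\rho}|z|^{-1}d^2z\le C\lambda_\rho .$$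
Summing over $\rho=2^n$ gives $\int_0^{2\pi}\int_{r_0}^\infty e^{u(re^{i\alpha})}dr\,d\alpha<\infty$ for some $r_0$. So some ray has finite $g$-length, contradicting completeness. $\square$

## 7. The mean curvature is unbounded on $W^{1,2}$ near infinity

**Proposition 3.** Let $g=e^{2u}|dz|^2$ be smooth and complete on $\mathbb C$ with $\int|K|\,dA<\infty$ and $\beta=\frac1{2\pi}\int K\,dA\notin\{0,-1,-2,\dots\}$. Let $x:\{|z|>R_0\}\to\mathbb R^3$ be a smooth isometric immersion (for $g$) with unit normal $N$ and bounded second fundamental form. Then for all $R>R_0$ and $\Lambda>0$ there is $\varphi\in C_c^1(\{|z|>R\})$ with $\|\varphi\|_1\le1$ and $\int H\varphi\,dA\ge\Lambda$.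

The excluded values are really exceptional: the plane ($\beta=0$) has $H=0$, and so does Enneper's surface, whose metric is, up to a constant factor, $(1+|z|^2)^2|dz|^2$, with $K\,dA=-4(1+|z|^2)^{-2}d^2z$ and $\beta=-2$.

*Proof.* By Lemma 2, $\beta\le1$. Suppose the claim fails. Replacing $\varphi$ by $-\varphi$ and scaling, for some $R,\Lambda$,
$$\Big|\int H\varphi\,dA\Big|\le\Lambda\|\varphi\|_1\qquad\text{for all }\varphi\in C_c^1(\{|z|>R\}). \tag{9}$$

**Step 1. Blow-down.** We extract a limit of the scaled surfaces. For $|z|>R_0/\rho$ put $X_\rho(z)=\lambda_\rho^{-1}(x(\rho z)-x(\rho))$. Since $x$ is isometric for $e^{2u}|dz|^2$,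
$$|\partial_1X_\rho|=|\partial_2X_\rho|=e^{u_\rho},\qquad\partial_1X_\rho\perp\partial_2X_\rho,\qquad X_\rho(1)=0 .$$
By Lemma 2(i), $\nabla X_\rho$ is bounded in $L^4(A_M)$ for each $M$ and $\rho\ge\rho(M)$. By Morrey's theorem the $X_\rho$ are bounded and equicontinuous on each $A_M$. By Arzelà–Ascoli, weak compactness and a diagonal argument over $M=2,3,\dots$, there are $\rho_j\to\infty$ such that, with $X_j=X_{\rho_j}$, $u_j=u_{\rho_j}$, $\lambda_j=\lambda_{\rho_j}$,
$$X_j\to X\ \text{locally uniformly on }\mathbb C\setminus0,\qquad\nabla X_j\rightharpoonup\nabla X\ \text{weakly in }L^4_{loc}.$$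
Passing to further subsequences we also get $\rho_{j+1}/\rho_j\to\infty$ and either $\lambda_j\to0$ or $\inf_j\lambda_j>0$.

**Step 2. The limit does not stretch.** This half of "isometric" survives weak convergence for free. For constant unit vectors $b\in\mathbb R^2$, $e\in\mathbb R^3$, conformality gives $\langle\partial_bX_j,e\rangle\le|\partial_bX_j|=e^{u_j}$, and $e^{u_j}\to|z|^{-\beta}$ in $L^4_{loc}$. So $\langle\partial_bX,e\rangle\le|z|^{-\beta}$ a.e. Taking a countable dense set of $e$,
$$|\partial_bX|\le|z|^{-\beta}\quad\text{a.e., for every unit }b\in\mathbb R^2. \tag{10}$$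

**Step 3. Test functions.** We now feed (9) with functions that see $H$ through $\Delta_gx=2HN$. Let $f\in C_c^\infty(\mathbb C\setminus0)$ be real and let $Y$ be either a constant vector $e\in\mathbb R^3$ or $Y=X_j$. For $j$ large define
$$\varphi_j(\rho_jz)=\lambda_j^{-1}f(z)\langle Y(z),N(\rho_jz)\rangle .$$
In the variable $z$ we have $dA=\lambda_j^2e^{2u_j}d^2z$, and $\Delta_gx=2HN$ becomes $\Delta X_j=2\lambda_je^{2u_j}H(\rho_jz)N(\rho_jz)$. Hence
$$\int H\varphi_j\,dA=\frac12\int f\langle Y,\Delta X_j\rangle\,d^2z=\lambda_j\int fH(\rho_jz)\langle Y,N(\rho_jz)\rangle e^{2u_j}\,d^2z. \tag{11}$$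

**Step 4. $\int H\varphi_j\,dA\to0$.** This is where (9) is used. If $\lambda_j\to0$, the claim follows from the last expression in (11): $H$ is bounded, $Y$ is bounded on $\operatorname{supp}f$ uniformly in $j$, and $e^{2u_j}$ is bounded in $L^1(\operatorname{supp}f)$.

Let $\inf\lambda_j>0$. First, $\int\varphi_j^2\,dA\le\int f^2|Y|^2e^{2u_j}d^2z\le C$. For the gradient, the Dirichlet integral is conformally invariant, so it may be computed in $z$. By the product rule there are three terms. The one with $\langle\partial_iY,N(\rho_jz)\rangle$ vanishes in both cases: $Y$ is constant, or $\partial_iX_j$ is tangent. And $|\partial_i(N(\rho_jz))|\le\|B\|_\infty\lambda_je^{u_j}$, where the factor $\lambda_j$ cancels the $\lambda_j^{-1}$ in $\varphi_j$. So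
$$\int|\nabla\varphi_j|^2dA\le C\lambda_j^{-2}\int|\nabla f|^2|Y|^2d^2z+C\|B\|_\infty^2\int f^2|Y|^2e^{2u_j}d^2z\le C .$$
Thus $\|\varphi_j\|_1^2\le C$. Since $\rho_{j+1}/\rho_j\to\infty$, for $j\ge j_0(f)$ the $\varphi_j$ have pairwise disjoint supports in $\{|z|>R\}$. Let $\eta>0$ and let $J$ be a finite set of $j\ge j_0$ with $|\int H\varphi_j\,dA|\ge\eta$. Apply (9) to $\sum_{j\in J}\pm\varphi_j$ with suitable signs: $\eta|J|\le\Lambda(C|J|)^{1/2}$, so $|J|\le C\Lambda^2/\eta^2$. So only finitely many $j$ are exceptional for each $\eta$, which proves the claim.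

**Step 5. $X$ is harmonic.** Take $Y=e$. By (11) and Step 4,
$$0=\lim\int f\langle e,\Delta X_j\rangle d^2z=\lim\int\Delta f\,\langle e,X_j\rangle d^2z=\int\Delta f\,\langle e,X\rangle d^2z ,$$
so by Weyl's lemma $X$ is harmonic on $\mathbb C\setminus0$.

**Step 6. $X$ is isometric for the cone metric.** Take $Y=X_j$. Since $|\nabla X_j|^2=2e^{2u_j}$, we have $\langle X_j,\Delta X_j\rangle=\frac12\Delta|X_j|^2-2e^{2u_j}$. Here $X_j\to X$ locally uniformly and $e^{2u_j}\to|z|^{-2\beta}$ in $L^1_{loc}$, so
$$0=\frac12\int\Delta f\,|X|^2d^2z-2\int f|z|^{-2\beta}d^2z .$$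
By harmonicity $\frac12\Delta|X|^2=|\nabla X|^2$. Hence $|\nabla X|^2=2|z|^{-2\beta}$. By continuity (10) holds everywhere, so $|\partial_1X|=|\partial_2X|=|z|^{-\beta}$. For $b=(1,\pm1)/\sqrt2$ we have $|\partial_bX|^2=|z|^{-2\beta}\pm\langle\partial_1X,\partial_2X\rangle$, and (10) forces $\partial_1X\perp\partial_2X$.

**Step 7. No such $X$ exists.** Let $\Phi=\partial_1X-i\partial_2X$, holomorphic on $\mathbb C\setminus0$ with values in $\mathbb C^3$. Step 6 says $|\Phi|^2=2|z|^{-2\beta}$ and $\Phi\cdot\Phi=0$ for the complex bilinear product. Write $\Phi=\sum_{n\in\mathbb Z}a_nz^n$. Parseval on $|z|=e^s$ gives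
$$\sum_n|a_n|^2e^{2(n+\beta)s}=2\qquad\text{for all }s\in\mathbb R .$$
Differentiate twice in $s$: $\sum4(n+\beta)^2|a_n|^2e^{2(n+\beta)s}=0$, so $a_n=0$ unless $n=-\beta$. Hence $\beta\in\mathbb Z$ and $\Phi=az^{-\beta}$ with $a\neq0$. By hypothesis $\beta\notin\{0,-1,\dots\}$, and $\beta\le1$, so $\beta=1$ and $\Phi=a/z$. Since $X$ is single-valued and $dX=\operatorname{Re}(\Phi\,dz)$,
$$0=\operatorname{Re}\oint_{|z|=1}\Phi\,dz=\operatorname{Re}(2\pi ia),$$
so $a\in\mathbb R^3$. Then $0=\Phi\cdot\Phi=|a|^2z^{-2}$ gives $a=0$, a contradiction. $\square$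

For $\beta=-m\in\{0,-1,\dots\}$ Step 7 gives no contradiction: $X=\frac1{m+1}(\operatorname{Re}z^{m+1},\operatorname{Im}z^{m+1},0)$ is harmonic, conformal and has $|\partial_1X|=|z|^m$.

## 8. Smoothing a $\mathcal C^2$ surface and counting curvature end by end

Proposition 3 is about smooth metrics on $\mathbb C$. We have a $\mathcal C^2$ surface of unknown topology. Two theorems help.

* *Whitney* (Hirsch, *Differential Topology*, Ch. 2): every $C^r$ manifold, $r\ge1$, has a compatible $C^\infty$ structure, and $C^\infty(M,\mathbb R^3)$ is dense in $C^2(M,\mathbb R^3)$ for the strong $C^2$ topology.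
* *Huber* (Comment. Math. Helv. 32, 1957): a smooth, complete, connected, oriented, non-compact Riemannian surface with $\int|K|\,dA<\infty$ is conformally equivalent to a closed Riemann surface minus finitely many (at least one) points.

**Step 1. Approximation.** We replace $\Sigma$ by a smooth surface so close that all integrals we care about change by bounded or small amounts. Let $M$ be $\Sigma$ with a compatible $C^\infty$ structure, so $\iota:M\to\mathbb R^3$ is a $C^2$ immersion. Given $\epsilon_0>0$, let $\epsilon>0$ be a continuous function on $M$ with $\epsilon\le\frac14$ and $\int\epsilon\,d\Sigma\le\epsilon_0$ (built with a partition of unity). Cover $M$ by a locally finite family of compact sets $L_i$, each in a chart. Since $g,N,B$ depend continuously on the 2-jet of the immersion, there are $\delta_i>0$ such that any $C^2$ map $x$ with $\|x-\iota\|_{C^2(L_i)}<\delta_i$ for all $i$ is an immersion with, for the unit normal $N_x$ close to $N$,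
$$|g_x-g|_g\le\epsilon,\qquad|B_x-B|_g\le\epsilon,\qquad|N_x-N|\le\epsilon .$$
By strong density there is a $C^\infty$ map $x$ of this kind. Then $\frac34g\le g_x\le\frac54g$, so $g_x$ is complete, and $B_x$ is bounded. In a $g$-orthonormal frame, $H_x$, $K_x$ and $dA_x/d\Sigma$ are smooth functions of $g_x$ and $B_x$, whose entries stay in a compact set; so with $C=C(B_\infty)$
$$|H_x\,dA_x-H\,d\Sigma|+|K_x\,dA_x-K\,d\Sigma|\le C\epsilon\,d\Sigma .$$
There are three consequences. First,
$$\int|K_x|\,dA_x<\infty,\qquad\Big|\int K_x\,dA_x-\int K\,d\Sigma\Big|\le C\epsilon_0. \tag{12}$$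
Second, from $g_x\le\frac54g$ and $d\Sigma\le\frac43dA_x$,
$$\int|\nabla\varphi|_g^2\,d\Sigma\le\tfrac54\cdot\tfrac43\int|\nabla\varphi|_{g_x}^2\,dA_x\le2\int|\nabla\varphi|^2_{g_x}\,dA_x,\qquad\int\varphi^2d\Sigma\le2\int\varphi^2dA_x. \tag{13}$$
Third, if $\varphi\in C_c^1(M)$ satisfies $\|\varphi\|_{1,g_x}\le1$ and $\int H_x\varphi\,dA_x\ge\Lambda$, then $\|\varphi\|_{1,g}^2\le2$ and, by Cauchy–Schwarz,
$$\int H\varphi\,d\Sigma\ge\Lambda-C\int\epsilon|\varphi|\,d\Sigma\ge\Lambda-C\Big(\int\epsilon^2d\Sigma\Big)^{1/2}\sqrt2\ge\Lambda-C', \tag{14}$$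
with $C'$ independent of $\Lambda$ and $\varphi$.

**Step 2. Ends as metrics on $\mathbb C$.** We put each end in the form required by Proposition 3. $M$ is oriented by the normal. By Huber, $(M,g_x)$ is conformally a closed surface of some genus $\gamma$ minus $k\ge1$ points. Disjoint coordinate discs at the punctures, inverted, give conformal coordinates $z_i$ on $\{|z_i|>1\}$ with $g_x=e^{2u_i}|dz_i|^2$, $i=1,\dots,k$. Extend $u_i|_{|z_i|\ge2}$ to a smooth function on $\mathbb C$. This gives metrics $g_i'$ on $\mathbb C$ with integrable curvature $K_i'$. They are complete: a divergent curve in $\mathbb C$ is eventually a divergent curve in $M$, of infinite length. Put $2\pi\beta_i=\int K_i'\,dA$. Lemma 2(ii) gives $\beta_i\le1$.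

**Step 3. Gauss–Bonnet.** We relate the $\beta_i$ to the total curvature. For $r>2$ let $M_r=M\setminus\bigcup_i\{|z_i|>r\}$, so $\chi(M_r)=\chi(M)$. Near the circle $|z_i|=r$ the metrics $g_x$ and $g_i'$ agree, and $M_r$ and the disc $\{|z_i|\le r\}$ lie on the same side of it, so the boundary geodesic curvatures coincide. For the disc their integral is $2\pi-\int_{|z_i|<r}K_i'\,dA$. Hence
$$\int_{M_r}K_x\,dA_x=2\pi\chi(M)-\sum_i\Big(2\pi-\int_{|z_i|<r}K_i'\,dA\Big),$$
and $r\to\infty$ gives
$$\sum_{i=1}^k(1-\beta_i)=\chi(M)-\frac1{2\pi}\int K_x\,dA_x,\qquad\beta_i\le1. \tag{15}$$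

**Step 4. One good end produces infinitely many eigenvalues.** Here the pieces meet. Assume $\beta_i\notin\{0,-1,-2,\dots\}$ for some $i$, and write $z=z_i$. Proposition 3 applies to $g_i'$ and $x|_{\{|z|>2\}}$.

Given $R_1\ge2$, choose $R_2>R_1$ with $2\pi/\log(R_2/R_1)\le\frac14$; this is the Dirichlet integral of the function that rises from $0$ at $|z|=R_1$ to $1$ at $|z|=R_2$ linearly in $\log|z|$. By Proposition 3 and (14), for any $\Lambda$ there is $\varphi_2\in C_c^1(\{|z|>R_2\})$ with $\|\varphi_2\|_{1,g}^2\le2$ and $\int H\varphi_2\,d\Sigma\ge\Lambda$. Choose $R_3>R_2$ with $\operatorname{supp}\varphi_2\subset\{|z|<R_3\}$, and $R_4>R_3$ with $2\pi/\log(R_4/R_3)\le\frac14$. Let $\varphi_1$ be the logarithmic cutoff supported in $R_1\le|z|\le R_4$ and equal to $1$ on $R_2\le|z|\le R_3$. By conformal invariance its Dirichlet integral for $g_x$ is at most $\frac12$, so by (13) $\int|\nabla\varphi_1|_g^2d\Sigma\le1$. Since $\varphi_1=1$ on $\operatorname{supp}\varphi_2$, (5) gives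
$$Q[\varphi_1\theta+\varphi_2t\theta]\le3C_0+\int_\Sigma|K|\,d\Sigma-2\Lambda<0$$
for $\Lambda$ large.

Since $R_1$ was arbitrary, we may take the next $R_1$ larger than the previous $R_4$. This yields infinitely many non-zero trial functions with pairwise disjoint supports and $Q<0$; $Q$ is negative on the span of any finite number of them, because the cross terms vanish. By min-max and Section 3, Step 1, there are infinitely many eigenvalues, each of finite multiplicity, below $\kappa^2$. They lie in $[0,\kappa^2)$ and can accumulate only at points of $\sigma_{ess}\subset[\kappa^2,\infty)$. So they accumulate at $\kappa^2$, and $\inf\sigma_{ess}=\kappa^2$.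

## 9. Positive total curvature leaves one end, with $\beta>0$: proof of Theorem 1

By (12), choose $\epsilon_0$ so small that $\int K_x\,dA_x>0$. Then (15) gives
$$0\le\sum_{i=1}^k(1-\beta_i)<\chi(M)=2-2\gamma-k,\qquad k\ge1 .$$
So $\gamma=0$, $k=1$ and $\chi(M)=1$. Now (15) reads $1-\beta_1=1-\frac1{2\pi}\int K_x\,dA_x$, that is, $\beta_1=\frac1{2\pi}\int K_x\,dA_x>0$. Thus $\beta_1\notin\{0,-1,-2,\dots\}$, and Section 8, Step 4 gives infinitely many eigenvalues below $\kappa^2=\inf\sigma_{ess}$. $\blacksquare$

## 10. Arbitrary total curvature: proof of Theorem 2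

**Part (b).** The homeomorphism statement is Section 8, Step 2. The complement of $\{\chi-k-m:m\ge0\}$ in $\mathbb R$ is open, so by (12), for small $\epsilon_0$, the number $\frac1{2\pi}\int K_x\,dA_x$ also avoids this set. If all $\beta_i$ were in $\{0,-1,-2,\dots\}$, then $\sum(1-\beta_i)$ would be an integer $k+m$ with $m\ge0$, and (15) would give $\frac1{2\pi}\int K_x\,dA_x=\chi-k-m$, a contradiction. So some $\beta_i\notin\{0,-1,\dots\}$, and Section 8, Step 4 applies.

The special cases: $\int K\,d\Sigma\notin2\pi\mathbb Z$ and $\int K\,d\Sigma>2\pi(\chi-k)$ are immediate, since all exceptional values are integers and at most $\chi-k$. And $\int K\,d\Sigma>0$ forces $\chi=k=1$ by Section 9, so $\int K\,d\Sigma>0=2\pi(\chi-k)$.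

**Part (a).** If $\int K\,d\Sigma>0$, use (b). Otherwise we use cutoffs of vanishing energy. For $n\ge2$ let $\varphi^{(n)}$ be $1$ on $M_n$, $0$ on $\{|z_i|\ge n^2\}$, and linear in $\log|z_i|$ between, in each end. Then $0\le\varphi^{(n)}\le1$ has compact support, $\varphi^{(n)}\to1$ locally uniformly, and by (13)
$$\int|\nabla\varphi^{(n)}|_g^2\,d\Sigma\le2k\cdot\frac{2\pi}{\log n}\to0 .$$

*Case $\int K\,d\Sigma<0$.* By dominated convergence, (4) with $\varphi_1=\varphi^{(n)}$, $\varphi_2=0$ has right side tending to $\int K\,d\Sigma<0$.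

*Case $\int K\,d\Sigma=0$.* Then $H\not\equiv0$: otherwise $K=-k_1^2\le0$ with $\int K=0$, so $K\equiv0$ and $B\equiv0$, contradicting (ii). Choose $\varphi\in C_c^1(\Sigma)$ with $\int H\varphi\,d\Sigma>0$. With $\varphi_1=\varphi^{(n)}$ and $\varphi_2=\delta\varphi$, the right side of (4) tends to $-2\delta\int H\varphi\,d\Sigma+C_0\delta^2\|\varphi\|_1^2$, which is negative for small $\delta>0$.

In both cases $Q<0$ for some trial function, so by Section 3, Step 1 there is an eigenvalue below $\inf\sigma_{ess}$.

**Part (c).** Let $\Sigma$ be the graph of a non-zero function in $C_c^\infty(\mathbb R^2)$. It is homeomorphic to the plane and not a plane, (i) and (iii) are clear, and Gauss–Bonnet on a large disc, whose boundary is a flat circle, gives $\int K\,d\Sigma=0$.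

*Finitely many eigenvalues below $\kappa^2$.* Let $\Sigma_0$ be the part of the graph over a closed disc whose interior contains the support. Off $\Sigma_0$ we have $w\equiv1$, so by (2), for $\psi\in W_0^{1,2}(\Omega)$,
$$Q[\psi]\ge\int_{\Sigma_0\times(-a,a)}\big(|\nabla_G\psi|^2-\kappa^2|\psi|^2\big)\,d\Omega .$$
The right side is the form of $A_{int}-\kappa^2$, evaluated at the restriction of $\psi$, where $A_{int}$ is the Laplacian on $\Sigma_0\times(-a,a)$ with Neumann condition on $\partial\Sigma_0\times(-a,a)$ and Dirichlet condition on $t=\pm a$. This is a bounded Lipschitz domain with a metric comparable to the Euclidean one, so $A_{int}$ has compact resolvent by Rellich and finitely many eigenvalues below $\kappa^2$, say $n_0$ with multiplicity. Suppose $Q$ were negative definite on a space of dimension $n_0+1$. Then the form of $A_{int}-\kappa^2$ would be negative on the restriction of every non-zero element. In particular restriction would be injective on that space, and we would have an $(n_0+1)$-dimensional space on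 which this form is negative definite, which is impossible. So at most $n_0$ eigenvalues of $-\Delta_D^\Omega$ lie below $\kappa^2$.

*No discrete spectrum at or above $\kappa^2$.* By Section 3, Step 1, $\sigma_{ess}\subset[\kappa^2,\infty)$. Conversely let $\lambda\ge\kappa^2$. Over the flat part $\{|y|>\text{const}\}$ of $\Sigma$ the layer is isometric to a piece of the flat layer. The functions (3), with $|\ell|^2=\lambda-\kappa^2$ and $y_n$ so far out that their supports are disjoint and lie over the flat part, belong to the domain of $-\Delta_D^\Omega$, and the computation after (3) shows that they form a singular sequence at $\lambda$. So $\sigma_{ess}=[\kappa^2,\infty)$, every point of the discrete spectrum lies below $\kappa^2$, and the discrete spectrum is finite. $\blacksquare$
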